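# Torsion in the homology of the Milnor fiber boundary of a plane arrangement in $\mathbb C^3$

## 1. Planes in general position

Take $n$ distinct planes $H_1,\dots,H_n$ through the origin of $\mathbb C^3$, with $H_i=\ker\alpha_i$, and put $\mathcal A=\{H_1,\dots,H_n\}$, $Q=\prod_i\alpha_i$. The surface $Q=0$ is singular, and we look at a nearby smooth level: for $0<|\delta|\ll\varepsilon$ let
$$F=Q^{-1}(\delta)\cap B_\varepsilon ,$$
where $B_\varepsilon$ is a small closed ball around the origin. This is the Milnor fiber of $Q$ at the origin. Its boundary $\partial F$, the Milnor fiber boundary, is a closed 3-manifold. We want to know the torsion of $H_1(\partial F;\mathbb Z)$.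

It is convenient to projectivize. Each $H\in\mathcal A$ becomes a line of $\mathbb P^2$, for which we keep the letter $H$. Each element $X$ of $L_2(\mathcal A)$, the set of lines through the origin that arise as intersections of planes of $\mathcal A$, becomes a point $P$ where at least two lines of the arrangement meet. From now on "point" means such a point. We write $\mathcal A_P$ for the set of lines through $P$ and
$$m_P=|\mathcal A_P|\ge 2,\qquad d_P=\gcd(m_P,n),\qquad p_H=\#\{P: P\in H\}.$$
A *flag* is a pair $(H,P)$ with $P\in H$. Finally $U=\mathbb P^2\setminus\bigcup_H H$, and $\mathbb Z_n=\mathbb Z/n\mathbb Z$.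

The arrangement is *generic* if $m_P=2$ for every $P$. This is the easy case, and the statement, a known result, is as follows.

**Theorem 1 (generic arrangements).** If $\mathcal A$ is generic, then $H_1(\partial F;\mathbb Z)\cong\mathbb Z^{n(n-1)/2}\oplus\mathbb Z_n^{(n-2)(n-3)/2}$.

We prove it in full in Sections 2 and 3, and we watch at which steps $m_P=2$ is used. The steps that do not use it are written for an arbitrary arrangement.

First, some cases by hand. If $n=1$, then $F$ is a 4-ball and $\partial F=S^3$, with no homology in degree 1, and $\mathbb Z_1=0$. If $n=3$ we may take $Q=xyz$. Rescaling by $\delta^{-1/3}$ turns $\partial F$ into $\{xyz=1,\ |x|^2+|y|^2+|z|^2=\rho^2\}$ with $\rho$ large. Write the coordinates as $e^{u_j+i\theta_j}$. The conditions become $\theta_1+\theta_2+\theta_3\equiv0$ modulo $2\pi$, which is a 2-torus, and $u_1+u_2+u_3=0$ together with $\sum_j e^{2u_j}=\rho^2$. On the plane $\sum u_j=0$ the function $\sum e^{2u_j}$ is strictly convex and proper with minimum $3$, so for $\rho^2>3$ its level set is a circle. Hence $\partial F\cong T^3$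 and $H_1=\mathbb Z^3$, as Theorem 1 says.

*Counting.* Let $n\ge2$. Every line other than $H$ meets $H$ in exactly one point, so
$$\sum_{P\in H}(m_P-1)=n-1 .\tag{1.1}$$

**Definition (incidence graph).** Let $I$ be the bipartite graph whose vertices are the lines and the points, and whose edges are the flags. It is connected, since two lines always meet. For three generic lines, $I$ is a hexagon.

The graph has $\sum_P m_P$ edges. By inclusion–exclusion, $\chi(\bigcup H)=2n-\sum_P(m_P-1)$. Hence
$$b_1(I)=\sum_P(m_P-1)-n+1,\qquad \chi(U)=3-2n+\sum_P(m_P-1)=b_1(I)-(n-2).\tag{1.2}$$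
In the generic case there are $n(n-1)/2$ points, so $\chi(U)=(n-2)(n-3)/2$, which is the exponent in Theorem 1. Thus Theorem 1 says that the torsion is $\mathbb Z_n^{\chi(U)}$, and it is natural to ask for which arrangements this remains true.

From now on $n\ge2$.

## 2. $\partial F$ as a cyclic cover of a graph manifold

Nothing in this section uses genericity.

**Step 1. The cover.** *Purpose: replace $\partial F$ by a 3-manifold $M\subset\mathbb P^2$ and an $n$-fold cyclic cover.*

By homogeneity, scaling by $\delta^{-1/n}$ identifies $\partial F$ with $\{Q=1\}\cap S_\rho$, where $S_\rho$ is the sphere of radius $\rho=\varepsilon|\delta|^{-1/n}$, as large as we like. The map $x\mapsto[x]$ from $\{Q=1\}$ to $U$ is a Galois cover with group the $n$-th roots of unity: over $[x]$ lie the multiples $\lambda x$ with $\lambda^nQ(x)=1$. On $\mathbb P^2$ consider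
$$\varphi([x])=\frac{|Q(x)|^2}{|x|^{2n}} .$$
On $\{Q=1\}$ we have $\varphi([x])=|x|^{-2n}$, so $\partial F$ is the restriction of this cover to $M=\{\varphi=\eta\}$ with $\eta=\rho^{-2n}$ small. Write $\pi:\partial F\to M$.

A *meridian* of $H$ is the boundary of a small complex disc transverse to $H$ at a point on no other line. If $x(t)$ is a loop in an affine chart representing a meridian, then $Q(x(t))$ winds once around $0$. The lift $x(t)/Q(x(t))^{1/n}$ therefore ends at $e^{-2\pi i/n}$ times its start. So the cover is classified by a homomorphism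
$$\theta:H_1(U)\to\mathbb Z_n$$
that sends every meridian to the same generator, which we call $1$.

**Step 2. Cutting $M$.** *Purpose: write $M$ as a union of circle bundles over planar surfaces, one for each point and one for each line.*

*Near a point.* Take an affine chart centered at $P$, and let $m=m_P$. There $\varphi=|\ell_1\cdots\ell_m|^2u$ with $\ell_i$ linear and $u>0$ smooth. Let $B_P$ be a small round ball, $S_P=\partial B_P$, and let $E$ be the real Euler (radial) field. Off the lines,
$$d\log\varphi(E)=2m+E(\log u),$$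
and $E(\log u)\to0$ at $P$, so this is positive if $B_P$ is small. Along each ray off the lines, $\varphi$ therefore increases strictly from $0$. Such a ray, ending at $q\in S_P$, meets $M$ exactly once if $\varphi(q)\ge\eta$ and not at all otherwise. By the implicit function theorem radial projection is a diffeomorphism
$$E_P:=M\cap B_P\;\cong\;\{q\in S_P:\varphi(q)\ge\eta\}.$$
On $S_P$ the function $\varphi$ vanishes exactly on $S_P\cap\bigcup H$, which consists of $m$ fibers of the Hopf fibration, and it vanishes there non-degenerately in the normal directions. So for small $\eta$ the piece $E_P$ is the exterior of the $m$-component Hopf link.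

*Along a line.* Put $H^\circ=H\setminus\bigcup_P\operatorname{int}B_P$, a sphere minus $p_H\ge1$ open discs. Choose a tube around $H^\circ$ in $\mathbb P^2\setminus\bigcup\operatorname{int}B_P$, fibered by transverse discs, with the fibers over $\partial H^\circ$ chosen in the spheres $S_P$. Near $H^\circ$, $\varphi$ is $|\alpha|^2$ times a positive function, with $\alpha$ a local equation of $H$, so on each disc it has a non-degenerate minimum at the center. After shrinking the tube, for small $\eta$ the set $\{\varphi=\eta\}$ in the tube is a circle bundle $E_H\to H^\circ$. Outside the tubes and the balls, $\varphi$ is bounded below by a positive constant, by compactness. So $M\setminus\bigcup\operatorname{int}B_P=\bigsqcup_HE_H$. The bundles are oriented and $H^\circ$ has nonempty boundary, so they are trivial.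

Altogether
$$M=\bigcup_PE_P\cup\bigcup_HE_H ,$$
glued along tori $T_{H,P}\subset S_P$, one for each flag.

**Step 3. Homology of the pieces of $M$.** *Purpose: name the classes, and find the one relation that each line contributes.*

*At a point.* Radial projection shows that $E_P\hookrightarrow B_P\setminus\bigcup\mathcal A_P$ is a homotopy equivalence. Hence $H_1(E_P)=\mathbb Z^{\mathcal A_P}$ with basis the meridians $\mu_{H,P}$, and coordinates are read off by linking numbers. Two Hopf fibers have linking number $1$, so the Hopf fiber has class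
$$h_P=\sum_{H\in\mathcal A_P}\mu_{H,P}.$$
The torus $T_{H,P}$ is isotopic to the boundary of a tube around $H\cap S_P$ that is a union of Hopf fibers, so $H_1(T_{H,P})=\mathbb Z\mu_{H,P}\oplus\mathbb Zh_P$. This injects into $H_1(E_P)$ because $m_P\ge2$. Note that $\theta(h_P)=m_P$.

*Along a line.* The fiber class $\mu_H$ of $E_H$ equals $\mu_{H,P}$ on each $T_{H,P}$. Pick $p_0$ in the interior of $H^\circ$ and a line $H'\ne H$ through $p_0$, very close to $H$. Let $\Delta\subset H'$ be a small disc around $p_0$. Since $H'$ meets $H$ only at $p_0$, and is close to $H$, the surface $H'\setminus(\Delta\cup\bigcup_{P\in H}B_P)$ lies in the tube around $H^\circ$ minus $H^\circ$. This punctured-disc bundle retracts onto $E_H$. With all boundary curves oriented as boundaries of the removed discs, we get in $H_1(E_H)$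
$$[\partial\Delta]+\sum_{P\in H}[\partial(H'\cap B_P)]=0 .$$
Here $[\partial\Delta]=\mu_H$. The disc $H'\cap B_P$ misses $H$, and it meets each $K\in\mathcal A_P\setminus\{H\}$ once, positively, because $K\cap H'$ is close to $K\cap H=P$. So the class of its boundary is
$$\sigma_{H,P}:=h_P-\mu_{H,P}\in H_1(T_{H,P}),$$
and therefore
$$\mu_H+\sum_{P\in H}\sigma_{H,P}=0\quad\text{in }H_1(E_H).\tag{2.1}$$
Under $E_H\to H^\circ$, the class $\sigma_{H,P}$ maps to the class of the curve $\partial(H\cap B_P)$, the boundary component of $H^\circ$ at $P$. As a check, apply $\theta$ to (2.1): $1+\sum_{P\in H}(m_P-1)=n\equiv0$ by (1.1).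

## 3. Flows modulo gradients: proof of the generic theorem

Denote preimages under $\pi$ by $\widetilde T_{H,P},\widetilde E_P,\widetilde E_H$. All are connected, because each piece contains a meridian and $\theta(\text{meridian})=1$.

**Step 4. Tori and tubes upstairs (any arrangement).** *Purpose: compute $H_1(\widetilde E_H)$ as a quotient of the homology of its boundary tori.*

The map $\pi_*$ embeds $H_1(\widetilde T_{H,P})$ in $H_1(T_{H,P})$ with image $\ker\theta$, that is,
$$\Lambda_{H,P}=\{\alpha\mu_{H,P}+\beta h_P:\alpha+m_P\beta\equiv0\ (n)\}=\langle n\mu_{H,P},\,e_{H,P}\rangle,\qquad e_{H,P}:=h_P-m_P\mu_{H,P}.$$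
We identify $H_1(\widetilde T_{H,P})$ with $\Lambda_{H,P}$. Note that $e_{H,P}=\sigma_{H,P}-(m_P-1)\mu_{H,P}$.

Since $\theta(\mu_H)=1$, the fiber of $E_H$ has connected preimage. So $\widetilde E_H\to H^\circ$ is again a circle bundle, oriented and hence trivial, whose fiber has image $n\mu_H$. Its $H_1$ is free of rank $p_H$, like that of $E_H$. A finite cover is rationally surjective on $H_1$, so $\pi_*$ is injective on $H_1(\widetilde E_H)$, and relations may be checked downstairs.

The map $\bigoplus_{P\in H}\Lambda_{H,P}\to H_1(\widetilde E_H)$ is onto: its image contains the fiber class $n\mu_H$, and the $e_{H,P}$ map to the boundary curves, which generate $H_1(H^\circ)$. By (2.1) and (1.1),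
$$n\mu_H+\sum_{P\in H}e_{H,P}=n\mu_H+\sum_{P\in H}\sigma_{H,P}-\sum_{P\in H}(m_P-1)\mu_H=n\mu_H-\mu_H-(n-1)\mu_H=0 .$$
Fix a point $P_0=P_0(H)$ on $H$. The kernel $K_H$ of $\bigoplus_{P\in H}\Lambda_{H,P}\to H_1(\widetilde E_H)$ then contains all $n\mu_{H,P}-n\mu_{H,P'}$ and
$$r_H=n\mu_{H,P_0}+\sum_{P\in H}e_{H,P}.\tag{3.1}$$
These generate $K_H$. Indeed, let $\sum_P(x_Pe_{H,P}+y_Pn\mu_{H,P})$ be in the kernel. Projecting to $H_1(H^\circ)=\mathbb Z^{p_H}/\mathbb Z(1,\dots,1)$ shows that all $x_P$ equal one integer $x$. Subtracting $x\,r_H$ leaves an element $\sum_Py'_Pn\mu_{H,P}$ of the kernel. Its image is $(\sum y'_P)\,n\mu_H$, and $n\mu_H$ has infinite order, so $\sum y'_P=0$ and the element is a combination of fiber differences.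

**Step 5. A double point upstairs (here $m_P=2$).** *Purpose: see that points contribute nothing new in the generic case.*

The exterior of the two-component Hopf link is $T^2\times[0,1]$. So if $\mathcal A_P=\{H,K\}$, both boundary tori of $\widetilde E_P$ include as homotopy equivalences, and
$$H_1(\widetilde E_P)=\Lambda_{H,P}=\Lambda_{K,P}=\{\alpha\mu_{H,P}+\beta\mu_{K,P}:\alpha+\beta\equiv0\ (n)\}.$$
For later use, set in general
$$\Lambda_P=\sum_{H\in\mathcal A_P}\Lambda_{H,P}\subset\mathbb Z^{\mathcal A_P},\qquad \Lambda=\bigoplus_P\Lambda_P\subset D:=\bigoplus_P\mathbb Z^{\mathcal A_P}.$$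
Since $n\mu_{H,P}\in\Lambda_P$ for all flags, $nD\subset\Lambda$. In the generic case $H_1(\widetilde E_P)=\Lambda_P$.

**Step 6. Mayer–Vietoris.** *Purpose: present $H_1(\partial F)$.* We use an elementary lemma.

**Lemma 2.** Let $i:T\to A$ and $j:T\to B$ be homomorphisms of abelian groups with $j$ onto. Then the cokernel of $(i,-j):T\to A\oplus B$ is isomorphic to $A/i(\ker j)$.

*Proof.* Send $a$ to the class of $(a,0)$. This is onto: given $(a,b)$ with $b=j(t)$, adding $(i(t),-j(t))$ gives $(a+i(t),0)$. If $(a,0)=(i(t),-j(t))$, then $t\in\ker j$ and $a=i(t)$; the converse is clear. $\square$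

The Mayer–Vietoris sequence for $\partial F=\bigsqcup\widetilde E_P\cup\bigsqcup\widetilde E_H$ is
$$\bigoplus_{(H,P)}H_1(\widetilde T_{H,P})\to\bigoplus_PH_1(\widetilde E_P)\oplus\bigoplus_HH_1(\widetilde E_H)\to H_1(\partial F)\to\ker\Big(\bigoplus H_0(\widetilde T_{H,P})\to\bigoplus H_0(\widetilde E_P)\oplus\bigoplus H_0(\widetilde E_H)\Big)\to0 .$$
All pieces are connected, so the last map is the boundary map of the graph $I$, and its kernel is $H_1(I;\mathbb Z)$. This is free, so $H_1(\partial F)\cong\mathbb Z^{b_1(I)}\oplus\operatorname{coker}$. Lemma 2 with $T=\bigoplus\Lambda_{H,P}$, $A=\Lambda$, $B=\bigoplus H_1(\widetilde E_H)$ gives, in the generic case,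
$$H_1(\partial F)\cong\mathbb Z^{b_1(I)}\oplus\Lambda/R,\tag{3.2}$$
where $R\subset\Lambda$ is generated by all $n(\mu_{H,P}-\mu_{H,P'})$ and all $r_H$.

**Step 7. The quotient $\Lambda/R$ (any arrangement).** *Purpose: find its torsion.* The obvious way is to choose bases and diagonalize a large integer matrix. Instead we show that the torsion sits in a window between $nV$ and $V$ for some direct summand $V$ of $D$, so that everything can be read modulo $n$.

Let $s:D\to\mathbb Z^{\mathcal A}$, $s(v)_H=\sum_{P\in H}v_{H,P}$. It is onto. Its kernel $V$ is a direct summand of $D$, generated by the differences $\mu_{H,P}-\mu_{H,P'}$. Let $\mathbb 1=(1,\dots,1)$. Then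
$$s(r_H)=\mathbb 1 .$$
Indeed, by (3.1) the $H$-entry is $n+\sum_{P\in H}(1-m_P)=1$, using (1.1), and for $K\ne H$ the $K$-entry is $1$, coming from $h_P$ with $P=H\cap K$. Hence $s(R)=\mathbb Z\mathbb 1$. Put
$$S=\{v\in\Lambda:s(v)\in\mathbb Z\mathbb 1\},\qquad S_0=\Lambda\cap V,\qquad R_0=R\cap V .$$

First, $\Lambda/S$ embeds in the free group $\mathbb Z^{\mathcal A}/\mathbb Z\mathbb 1$, so it is free. Its rank is $n-1$, because $nD\subset\Lambda$. Second, $S=S_0+R$: if $s(v)=c\mathbb 1$, subtract an element of $R$ with the same image. So $S/R\cong S_0/R_0$. Third, $nV\subset R_0$, since $R$ contains generators of $nV$, and so $nS_0\subset nV\subset R_0$. Thus $S/R$ is finite and killed by $n$. Since $\Lambda/S$ is free,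
$$\Lambda/R\cong\mathbb Z^{n-1}\oplus S_0/R_0 .$$

It remains to reduce modulo $n$. We need the following objects.

**Definition (local operators, flows).** Over $\mathbb Z_n$ let

- $L_P:\mathbb Z_n^{\mathcal A_P}\to\mathbb Z_n^{\mathcal A_P}$, $L_P(a)_H=\sum_{K\in\mathcal A_P}a_K-m_Pa_H$, and $\bar\Lambda_P=\operatorname{im}L_P$;
- $r:\mathbb Z_n^{\mathcal A}\to\bigoplus_P\bar\Lambda_P$, $r(a)_P=L_P(a|_{\mathcal A_P})$;
- $W=\{a\in\mathbb Z_n^{\mathcal A}:\sum_Ha_H=0\}$;
- $N=\{v\in\bigoplus_P\bar\Lambda_P:\sum_{P\in H}v_{H,P}=0\text{ for all }H\}$.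

For example, if $m_P=2$ and $\mathcal A_P=\{H,K\}$, then $L_P(a)=(a_K-a_H,\;a_H-a_K)$. So in the generic case an element of $N$ is an antisymmetric function $v(H,K)$ on the oriented edges of the complete graph on $\mathcal A$ with $\sum_Kv(H,K)=0$, that is, a flow. And $r(a)(H,K)=a_K-a_H$ is the gradient of $a$. The total at $H$ of this gradient is $\sum_Ka_K-na_H=0$ for $a\in W$, so it is a flow.

**Proposition 3.** For every arrangement with $n\ge2$, $\Lambda/R\cong\mathbb Z^{n-1}\oplus N/r(W)$.

*Proof.* We must show $S_0/R_0\cong N/r(W)$. As $V$ is a direct summand of $D$, the group $V/nV$ is $\{v\in D\otimes\mathbb Z_n:s(v)=0\}$. As $nD\subset\Lambda$, an element of $V$ lies in $\Lambda$ exactly when its reduction lies in $\Lambda/nD=\bigoplus_P\Lambda_P/n\mathbb Z^{\mathcal A_P}$. The group $\Lambda_P/n\mathbb Z^{\mathcal A_P}$ is spanned by the $h_P-m_P\mu_{H,P}$, and $\sum_Ha_H(h_P-m_P\mu_{H,P})$ has $K$-coefficient $\sum_Ha_H-m_Pa_K$. So this group is $\bar\Lambda_P$, and $S_0/nV=N$.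

An element of $R$ is $w+\sum_Ha_Hr_H$ with $w\in nV$ and integers $a_H$. Its image under $s$ is $(\sum a_H)\mathbb 1$, so it lies in $V$ exactly when $\sum a_H=0$. Modulo $n$, the $P$-component of $\sum_Ha_Hr_H$ is $\sum_{H\in\mathcal A_P}a_H(h_P-m_P\mu_{H,P})=L_P(a|_{\mathcal A_P})=r(a)_P$. Every $a\in W$ lifts to an integer vector with sum exactly $0$: lift arbitrarily and correct one coordinate by a multiple of $n$. Hence $R_0/nV=r(W)$. $\square$

**Step 8. Counting flows modulo gradients.** *Purpose: evaluate $N/r(W)$.* We isolate exactly what is needed.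

**Lemma 4.** Suppose, for an arrangement with $n\ge2$, that

1. $\bar\Lambda_P=\{v\in\mathbb Z_n^{\mathcal A_P}:\sum_Hv_H=0\}$ for every $P$, and
2. $\ker r=\mathbb Z_n\mathbb 1$.

Then $N/r(W)\cong\mathbb Z_n^{\chi(U)}$.

*Proof.* By condition 1, $N$ consists of the $\mathbb Z_n$-valued functions on the edges of $I$ whose sum at every vertex, point or line, is zero. Orient the edges from points to lines. The boundary of the chain $v$ is then the sum at each line minus the sum at each point, so $N=H_1(I;\mathbb Z_n)\cong\mathbb Z_n^{b_1(I)}$.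

Let $\epsilon_1,\dots,\epsilon_n$ be the standard basis of $\mathbb Z_n^{\mathcal A}$. The vectors $\epsilon_i-\epsilon_n$, $i<n$, form a basis of $W\cong\mathbb Z_n^{n-1}$. The vector $\mathbb 1$ lies in $W$, since its sum is $n=0$, and $\mathbb 1=\sum_{i<n}(\epsilon_i-\epsilon_n)$, because $-(n-1)=1$ in $\mathbb Z_n$. So $\mathbb 1$ can replace one basis vector, and by condition 2, $r(W)\cong W/\mathbb Z_n\mathbb 1\cong\mathbb Z_n^{n-2}$.

The ring $\mathbb Z_n$ is an injective module over itself. By Baer's criterion we must extend any homomorphism $f:d\mathbb Z_n\to\mathbb Z_n$, $d\mid n$, to $\mathbb Z_n$. The element $f(d)$ is killed by $n/d$, so $f(d)=dc'$ for some $c'$, and $1\mapsto c'$ extends $f$. Hence the free submodule $r(W)$ of $N$ is injective, so a direct summand, and $\mathbb Z_n^{b_1(I)}\cong\mathbb Z_n^{n-2}\oplus N/r(W)$. By uniqueness in the structure theorem for finite abelian groups, $N/r(W)\cong\mathbb Z_n^{b_1(I)-(n-2)}$, and the exponent is $\chi(U)$ by (1.2). $\square$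

*Proof of Theorem 1.* For $n=1$ see Section 1. Let $n\ge2$ and $m_P=2$ for all $P$. Condition 1 holds because $L_P(a)=(a_K-a_H,a_H-a_K)$ takes all values $(c,-c)$ and no others. Condition 2 holds because $r(a)=0$ says $a_H=a_K$ for every pair of lines. By (3.2), Proposition 3 and Lemma 4, $H_1(\partial F)\cong\mathbb Z^{b_1(I)+n-1}\oplus\mathbb Z_n^{\chi(U)}$. By (1.2), $b_1(I)+n-1=\sum_P(m_P-1)=n(n-1)/2$ and $\chi(U)=(n-2)(n-3)/2$. $\square$

For instance, four generic planes give $\mathbb Z^6\oplus\mathbb Z_4$.

## 4. What a triple point changes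

The number $2$ was used three times: in Step 5, where $H_1(\widetilde E_P)=\Lambda_P$, and in the two conditions of Lemma 4. The first thing to try is to repeat the argument word for word at points of any multiplicity. That would give torsion $\mathbb Z_n^{\chi(U)}$ for every arrangement, which is false.

*Pencils by hand.* Let all $n\ge3$ planes share a line, so that $Q=q(x,y)$. There is one point, $m_P=n$, and $U\cong\mathbb C\times(\mathbb C\setminus\{n-1\text{ points}\})$ has $\chi(U)=2-n<0$, so $\mathbb Z_n^{\chi(U)}$ has no meaning. What is $\partial F$? After rescaling it is $\{(p,z):p\in\Sigma,\ |z|^2=\rho^2-|p|^2\}$, where $\Sigma=\{q=1\}\cap\{|p|\le\rho\}\subset\mathbb C^2$. So it is a family of circles over $\Sigma$, collapsing to points over $\partial\Sigma$, which means $\Sigma\times S^1$ with $\partial\Sigma\times D^2$ glued in. The gluing kills the class of the $S^1$ factor and changes nothing else in $H_1$, so $H_1(\partial F)=H_1(\Sigma)$. As in Step 1, one dimension lower, $\Sigma$ is a connected $n$-fold cover of $\mathbb P^1$ minus $n$ open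 discs. So $\chi(\Sigma)=n(2-n)$ and
$$H_1(\partial F)\cong\mathbb Z^{1+n(n-2)} .$$
There is no torsion, and the Betti number $1+n(n-2)$ exceeds $\sum_P(m_P-1)=n-1$.

*The local obstruction.* Take a triple point. Then $L_P(a)=(a_1+a_2+a_3)(1,1,1)-3a$. If $3\nmid n$, then $3$ is a unit modulo $n$, and $L_P(-v/3)=v$ whenever $\sum v_H=0$: condition 1 holds at $P$. If $3\mid n$, reduce modulo $3$: the image consists of multiples of $(1,1,1)$, and the sum-zero vector $(1,-1,0)$ is missed. The kernel also grows, since $\frac n3(1,-1,0)$ is now in it, which threatens condition 2. So the trouble is caused by $\gcd(m_P,n)$ at points with $m_P>2$, and this is what the following conjecture excludes. It is the problem from Sakumi Sugawara, "Even torsions in the homology group of the Milnor fiber boundary of hyperplane arrangements in $\mathbb C^3$", arXiv:2512.01371 (2025).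

**Conjecture.** Suppose that $(|\mathcal A_X|-2)(\gcd(|\mathcal A_X|,n)-1)=0$ for each $X\in L_2(\mathcal A)$. Then $\operatorname{Tor}(H_1(\partial F;\mathbb Z))\cong(\mathbb Z_n)^{\oplus\chi(U)}$.

The conjecture is true, and we shall prove more. Recall $m_P=|\mathcal A_P|$ and $d_P=\gcd(m_P,n)$.

**Theorem A (the conjecture).** If $(m_P-2)(d_P-1)=0$ for all $P$, then $\operatorname{Tor}H_1(\partial F;\mathbb Z)\cong\mathbb Z_n^{\chi(U)}$. For $n\ge2$, moreover, $H_1(\partial F;\mathbb Z)\cong\mathbb Z^{\sum_P(m_P-1)}\oplus\mathbb Z_n^{\chi(U)}$.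

**Theorem B (all arrangements, $n\ge2$).** With $\bar\Lambda_P=\operatorname{im}L_P$, $r$, $W$, $N$ as in the definition in Step 7,
$$b_1(\partial F)=\sum_P\bigl(1+d_P(m_P-2)\bigr),\qquad \operatorname{Tor}H_1(\partial F;\mathbb Z)\cong N/r(W).$$
In particular the torsion is killed by $n$ and is combinatorial. With $k=|\ker r|/n$,
$$|\operatorname{Tor}H_1(\partial F;\mathbb Z)|=n^{\chi(U)}\,k^2\Big/\prod_Pd_P^{\,m_P-2}.$$

**Theorem C (converse).** Let $\mathcal A$ have $\bigcap_{H\in\mathcal A}H=\{0\}$. The following are equivalent: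

- (i) $(m_P-2)(d_P-1)=0$ for all $P$;
- (ii) $\operatorname{Tor}H_1(\partial F;\mathbb Z)\cong\mathbb Z_n^{\chi(U)}$;
- (iii) $|\operatorname{Tor}H_1(\partial F;\mathbb Z)|=n^{\chi(U)}$;
- (iv) $b_1(\partial F)=\sum_P(m_P-1)$.

If they fail, then $|\operatorname{Tor}H_1(\partial F;\mathbb Z)|<n^{\chi(U)}$.

*An example of Theorem A.* Take five lines with one triple point and otherwise double points. The $10$ pairs of lines give one triple point (three pairs) and seven double points. Since $\gcd(3,5)=1$ the hypothesis holds; $\sum_P(m_P-1)=2+7=9$ and $\chi(U)=3-10+9=2$. So $H_1(\partial F)\cong\mathbb Z^9\oplus\mathbb Z_5^2$.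

Steps 1–4, Proposition 3 and Lemma 4 hold for every arrangement. What must be redone is Step 5.

## 5. The surface over a point of multiplicity $m_P$

**Step 9. $\widetilde E_P$ is a circle bundle over a surface $\Sigma_P$.** *Purpose: find its genus.*

By the Hopf fibration, $E_P\cong Y\times S^1$, where $Y$ is a sphere minus $m_P$ open discs and the circle has class $h_P$. We have $\theta(h_P)=m_P$, which has order $n/d_P$ in $\mathbb Z_n$. Over a small disc in $Y$, the cover $\widetilde E_P$ is therefore a disjoint union of $d_P$ copies of disc times circle, each circle covering its image $n/d_P$ times. Collapsing the circles gives a surface $\Sigma_P$ that is a $d_P$-fold cover of $Y$, and $\widetilde E_P\to\Sigma_P$ is an oriented circle bundle. The surface is connected because $\widetilde E_P$ is. It has boundary, so the bundle is trivial. Its boundary components correspond to the boundary tori of $\widetilde E_P$, and since each $\widetilde T_{H,P}$ is connected there are exactly $m_P$ of them. If $g_P$ is the genus, then $2-2g_P-m_P=\chi(\Sigma_P)=d_P(2-m_P)$,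 that is,
$$2g_P=(m_P-2)(d_P-1).\tag{5.1}$$
So the hypothesis of the conjecture says precisely that every $\Sigma_P$ is planar.

**Step 10. The part of $H_1(\widetilde E_P)$ that comes from the boundary.** *Purpose: show that this part is $\Lambda_P$, and that it splits off.*

We have $H_1(\widetilde E_P)=H_1(\Sigma_P)\oplus\mathbb Z$, the second factor generated by the fiber. Let $C_P$ be the image of $\bigoplus_{H\in\mathcal A_P}H_1(\widetilde T_{H,P})$. Each torus is a boundary curve of $\Sigma_P$ times the fiber, so $C_P$ is the span of the boundary curves in $H_1(\Sigma_P)$ plus $\mathbb Z$. The quotient of $H_1(\Sigma_P)$ by the boundary curves is $H_1$ of the closed surface of genus $g_P$, which is $\mathbb Z^{2g_P}$. So $C_P$ is a direct summand with $H_1(\widetilde E_P)\cong C_P\oplus\mathbb Z^{2g_P}$. Since $H_1(\Sigma_P)$ has rank $2g_P+m_P-1$, the rank of $C_P$ is $m_P$.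

The image $\pi_*(C_P)$ in $H_1(E_P)=\mathbb Z^{\mathcal A_P}$ is $\sum_H\Lambda_{H,P}=\Lambda_P$. It contains $n\mathbb Z^{\mathcal A_P}$, so it has rank $m_P$ too. A surjection between free abelian groups of the same finite rank is injective. Hence $\pi_*:C_P\to\Lambda_P$ is an isomorphism, and it carries the map $H_1(\widetilde T_{H,P})\to C_P$ to the inclusion $\Lambda_{H,P}\subset\Lambda_P$.

**Step 11. Mayer–Vietoris again.** *Purpose: get the general form of (3.2).*

In the sequence of Step 6 the last term is still $H_1(I;\mathbb Z)$, as all pieces are connected. Apply Lemma 2 with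
$$T=\bigoplus_{(H,P)}\Lambda_{H,P},\qquad A=\bigoplus_P\bigl(\Lambda_P\oplus\mathbb Z^{2g_P}\bigr),\qquad B=\bigoplus_HH_1(\widetilde E_H).$$
The map $j:T\to B$ is onto with kernel $\bigoplus_HK_H$ by Step 4, and $i(T)\subset\Lambda$ by Step 10. So $i(\ker j)=R$ and
$$H_1(\partial F)\cong\mathbb Z^{b_1(I)+2\sum_Pg_P}\oplus\Lambda/R\cong\mathbb Z^{b_1(I)+2\sum_Pg_P+n-1}\oplus N/r(W),\tag{5.2}$$
by Proposition 3. The group $N/r(W)$ is finite, so it is the torsion, and it is killed by $n$. It is defined from the incidences alone. By (1.2) and (5.1),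
$$b_1(\partial F)=\sum_P\bigl[(m_P-1)+(m_P-2)(d_P-1)\bigr]=\sum_P\bigl(1+d_P(m_P-2)\bigr).\tag{5.3}$$
This proves all of Theorem B except the formula for the order.

*Check on pencils, $n\ge3$.* Here $m_P=d_P=n$, so $b_1=1+n(n-2)$, as computed by hand. Modulo $n$, $L_P(a)_H=\sum_Ka_K$, so $\bar\Lambda_P$ consists of constant vectors. Each line carries only the one point $P$, so elements of $N$ have $v_{H,P}=0$. Hence $N=0$ and there is no torsion. Pencils with $n\ge3$ never satisfy the hypothesis of the conjecture.

## 6. Units at the multiple points: proof of Theorem A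

If $n=1$, then $\partial F=S^3$ and both sides vanish. Let $n\ge2$ and assume that for each $P$ either $m_P=2$ or $\gcd(m_P,n)=1$. We check the two conditions of Lemma 4.

**Step 12. $\bar\Lambda_P$ is the group of sum-zero vectors.** *Purpose: condition 1.* For every $a$,
$$\sum_HL_P(a)_H=m_P\sum_Ka_K-m_P\sum_Ha_H=0 .$$
Conversely, let $\sum_Hv_H=0$. If $m_P=2$, then $v=(c,-c)=L_P(0,c)$. If $m_P$ is a unit modulo $n$, put $a=-m_P^{-1}v$; its sum is $0$, so $L_P(a)_H=-m_Pa_H=v_H$.

**Step 13. $\ker r=\mathbb Z_n\mathbb 1$.** *Purpose: condition 2.* For constant $a=c\mathbb 1$ we get $L_P(a)_H=m_Pc-m_Pc=0$, so $r(c\mathbb 1)=0$. Let $r(a)=0$. Then at each $P$,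
$$m_Pa_H=\sum_{K\in\mathcal A_P}a_K\quad\text{for all }H\in\mathcal A_P.$$
If $m_P=2$ this says that the two values agree. If $m_P$ is a unit, then all $a_H$ with $H\in\mathcal A_P$ agree, since $m_Pa_H$ does not depend on $H$. Any two lines meet in some $P$, so $a$ is constant.

By Lemma 4, $N/r(W)\cong\mathbb Z_n^{\chi(U)}$, and by (5.2) this is $\operatorname{Tor}H_1(\partial F;\mathbb Z)$. By (5.1) all $g_P$ vanish, so (5.3) gives $b_1(\partial F)=\sum_P(m_P-1)$. This proves Theorem A. $\blacksquare$

## 7. The order of the torsion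

We complete Theorem B by computing $|N|$ and $|r(W)|$, with no hypothesis on the $\gcd$'s.

**Step 14. The order of $\bar\Lambda_P$.** *Purpose: measure how far condition 1 fails.* Constants lie in $\ker L_P$. Subtract a constant so that $a_{H_0}=0$ for a fixed $H_0\in\mathcal A_P$. The equations $\sum_Ka_K=m_Pa_H$ then read $\sum_Ka_K=0$ (from $H=H_0$) and $m_Pa_H=0$ for all $H$. The solutions of $m_Px=0$ in $\mathbb Z_n$ form a group of order $d_P$. So we choose $m_P-1$ elements of this group with sum zero, in $d_P^{\,m_P-2}$ ways. Thus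
$$|\ker L_P|=n\,d_P^{\,m_P-2},\qquad|\bar\Lambda_P|=n^{m_P-1}/d_P^{\,m_P-2}.$$

**Step 15. The order of $N$.** *Purpose: count the conditions at the lines, by symmetry.* Let $L=\bigoplus_PL_P$ on $D\otimes\mathbb Z_n$. In the standard basis $L_P$ is the all-ones matrix minus $m_P$ times the identity, so $L$ is symmetric. With the transpose $s^T(a)_{H,P}=a_H$ we have $r=Ls^T$, so $sL=r^T$ and
$$s\Big(\bigoplus_P\bar\Lambda_P\Big)=\operatorname{im}(sL)=\operatorname{im}(r^T).$$
Lift the matrix of $r$ to $\mathbb Z$ and put it in Smith normal form: this shows $|\operatorname{im}r^T|=|\operatorname{im}r|=n^n/|\ker r|$. As $N$ is the kernel of $s$ on $\bigoplus\bar\Lambda_P$,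
$$|N|=\prod_P|\bar\Lambda_P|\cdot\frac{|\ker r|}{n^n}.$$

**Step 16. The order of $r(W)$.** *Purpose: show $\ker r\subset W$.* By (1.1), in $\mathbb Z_n$,
$$s(r(a))_H=\sum_{P\in H}\Big(\sum_{K\in\mathcal A_P}a_K-m_Pa_H\Big)=\sum_{K\ne H}a_K-(n-1)a_H=\sum_Ka_K .$$
So $r(a)=0$ forces $\sum_Ka_K=0$, that is, $\ker r\subset W$, and $|r(W)|=n^{n-1}/|\ker r|$.

Dividing, and using $|\ker r|=nk$,
$$|\operatorname{Tor}H_1(\partial F;\mathbb Z)|=\frac{n^{\sum_P(m_P-1)}}{\prod_Pd_P^{\,m_P-2}}\cdot\frac{n^2k^2}{n^{2n-1}}=n^{\chi(U)}\frac{k^2}{\prod_Pd_P^{\,m_P-2}},$$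
because $\sum_P(m_P-1)-2n+3=\chi(U)$ by (1.2). The number $k$ is an integer because $\ker r$ contains the $n$ constants. This proves Theorem B. $\blacksquare$

*Example: six lines, one triple point, otherwise double points.* Of the $15$ pairs, three are at the triple point, so there are $12$ double points and $\chi(U)=3-12+(2+12)=5$. At the triple point $d_P=3$. A line off the triple point meets every other line in a double point, so $r(a)=0$ forces $a$ constant and $k=1$. Hence $|\operatorname{Tor}|=6^5/3=2^5\cdot3^4$. As $6$ kills it, $\operatorname{Tor}\cong\mathbb Z_2^5\oplus\mathbb Z_3^4$, which is not $\mathbb Z_6^5$.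

*Example: the braid arrangement $A_3$.* The lines are indexed by the pairs $ij$ from $\{1,2,3,4\}$, with equations $x_i=x_j$ in $\mathbb C^4/\mathbb C(1,1,1,1)$. There are four triple points $\{ij,ik,jk\}$ and three double points $\{ij,kl\}$, so $n=6$ and $\chi(U)=3-12+(8+3)=2$. We compute $\ker r$ modulo $2$ and modulo $3$. Modulo $2$ every $m_P$ is $2$ or a unit, so $\ker r$ is the constants, of order $2$. Modulo $3$ the double points give $a_{ij}=a_{kl}$, so $a$ takes values $x,y,z$ on the three pairs of opposite lines. At a triple point the condition is that the three values sum to $3a_H=0$; each triple point contains one line of each opposite pair, so the condition is $x+y+z=0$. This gives order $9$. Thus $|\ker r|=18$, $k=3$, and $|\operatorname{Tor}|=6^2\cdot9/3^4=4$. As $6\operatorname{Tor}=0$, $\operatorname{Tor}\cong\mathbb Z_2^2\not\cong\mathbb Z_6^2$. So the hypothesis cannot be dropped in Theorem A.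

## 8. Why the torsion is strictly smaller otherwise: proof of Theorem C

In both examples the numerator $k^2$ fails to compensate the denominator. We show that this always happens. Assume that $\mathcal A$ is not a pencil, that is, $\bigcap H=\{0\}$; then $n\ge3$. Put
$$D_P=d_P^{\,m_P-2}\ge1,\qquad T=\prod_PD_P .$$
We have $D_P=1$ exactly when $m_P=2$ or $d_P=1$, so condition (i) says $T=1$. (i)⇒(ii) is Theorem A, and (ii)⇒(iii) is clear. By (5.3), $b_1(\partial F)-\sum_P(m_P-1)=\sum_P(m_P-2)(d_P-1)$ is a sum of non-negative terms, which gives (i)⇔(iv). By the order formula of Theorem B, both (iii)⇒(i) and the last sentence of Theorem C follow once we prove: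

*if $T>1$ and $\mathcal A$ is not a pencil, then $k^2<T$.*

**Step 17. A bound for $k$ from one line.** *Purpose: control $\ker r$ by the points on a single line $H$.*

**Claim.** For each $H\in\mathcal A$, $k\le\prod_{Q\in H}D_Q$, with strict inequality if some $Q\in H$ has $D_Q>1$.

*Proof.* Since $\ker r$ contains the constants, $a\mapsto a_H$ maps $\ker r$ onto $\mathbb Z_n$, so $k=|\{a\in\ker r:a_H=0\}|$. Take such an $a$ and a point $Q\in H$. The equation at the flag $(H,Q)$ gives $\sum_{K\in\mathcal A_Q}a_K=m_Qa_H=0$, and then the flags $(K,Q)$ give $m_Qa_K=0$. So the restriction of $a$ to $\mathcal A_Q\setminus\{H\}$ consists of $m_Q-1$ elements with sum $0$ in the group $\{x:m_Qx=0\}$ of order $d_Q$: there are $d_Q^{\,m_Q-2}=D_Q$ such *admissible* choices. Every line other than $H$ meets $H$ in exactly one $Q$, so $a$ is determined by its restrictions, and the inequality follows.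

For strictness we exhibit an admissible choice that does not come from $\ker r$. Let $D_Q>1$, so $m_Q\ge3$ and $d_Q\ge2$. Choose distinct $K,K'\in\mathcal A_Q\setminus\{H\}$ and let $c=n/d_Q$, which is nonzero in $\mathbb Z_n$ and satisfies $m_Qc=0$. Put $a_K=c$, $a_{K'}=-c$, and all other values $0$. This is admissible at every point of $H$. As $\mathcal A$ is not a pencil, there is a line $J\in\mathcal A\setminus\mathcal A_Q$. Let $Q'=K\cap J$, so that $Q'\ne Q$. The only line through both $Q$ and $Q'$ is $K$, so $\mathcal A_{Q'}\cap\mathcal A_Q=\{K\}$ and $\sum_{\mathcal A_{Q'}}a=c\ne0$. But $m_{Q'}a_J=0$, since $J\notin\mathcal A_Q$. The equation at the flag $(J,Q')$ fails, so $a\notin\ker r$. $\square$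

**Step 18. Two lines avoiding the worst point.** *Purpose: turn two bounds for $k$ into one for $k^2$.*

Let $T>1$ and let $P$ maximize $D_P$, so $D_P>1$ and $d_P\ge2$. The number $d_P$ divides both $m_P$ and $n$, hence $n-m_P$, and $n-m_P>0$ because $\mathcal A$ is not a pencil. So $n-m_P\ge2$: at least two lines $H_1,H_2$ avoid $P$. Let $Q_0=H_1\cap H_2$. The points on $H_1\cup H_2$ are all different from $P$, and in the product of the two line products $D_{Q_0}$ is counted twice. Hence
$$T\ \ge\ D_P\cdot\frac{\prod_{Q\in H_1}D_Q\cdot\prod_{Q\in H_2}D_Q}{D_{Q_0}}\ \ge\ \prod_{Q\in H_1}D_Q\cdot\prod_{Q\in H_2}D_Q ,$$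
using $D_{Q_0}\le D_P$.

If some point of $H_1\cup H_2$ has $D_Q>1$, apply the Claim to $H_1$ and to $H_2$. Both inequalities hold and at least one is strict, so $k^2<\prod_{H_1}D_Q\cdot\prod_{H_2}D_Q\le T$. Otherwise both products are $1$, the Claim gives $k=1$, and $k^2=1<D_P\le T$. This proves Theorem C. $\blacksquare$
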